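# Stationary points of smooth planar functions from $O(\varepsilon^{-4/3})$ random gradients

## 1. One variable: sample until the derivative changes sign, then bisect

Throughout, $|\cdot|$ is the Euclidean norm and $\varepsilon\in(0,1)$. A function $f:\mathbb R^d\to\mathbb R$ is **$1$-smooth** if $\nabla f$ is $1$-Lipschitz. We write $\mathcal F_d$ for the class of $1$-smooth $f:\mathbb R^d\to\mathbb R$ with $f(0)-\inf f\le 1$. A point $x$ is **$\varepsilon$-stationary** if $|\nabla f(x)|<\varepsilon$, and the task is to output such a point.

We see $f$ only through a gradient oracle: we name $x$ and receive $\nabla f(x)$, exactly, and never a function value. A **randomized first-order algorithm with budget $T$** chooses its queries adaptively, possibly using random bits, makes at most $T$ queries on every run (whatever $f$ and the bits are), and outputs a point. It **solves the task** on $\mathcal F_d$ if for every $f\in\mathcal F_d$ the output is $\varepsilon$-stationary with probability at least $2/3$ over its internal randomness. It may sample independent uniform reals and do exact real arithmetic; only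 queries are counted.

Take $d=1$ first, where the oracle returns the number $f'(x)$.

**Proposition 1 (warm-up).** In dimension one, a randomized algorithm with budget $O(1/\varepsilon)$ solves the task on $\mathcal F_1$.

*Proof.* Query $f'(0)$. If $|f'(0)|<\varepsilon$, output $0$. Otherwise, reflecting $x\mapsto -x$ if necessary, assume $f'(0)\le-\varepsilon$.

**Step 1: points where the slope is no longer steeply negative are not rare.** Let $I=[0,2/\varepsilon]$ and $B=\{x\in I: f'(x)>-\varepsilon\}$. Since $f(2/\varepsilon)\ge f(0)-1$, we have $\int_I f'\ge-1$, so $\int_I(f'+\varepsilon)\ge -1+2=1$. Off $B$ the integrand $f'+\varepsilon$ is at most $0$, hence $\int_B(f'+\varepsilon)\ge1$. The set $B$ is relatively open in $I$ and does not contain $0$. So each component $J$ of $B$ has a left endpoint $l_J\notin B$, where $f'(l_J)=-\varepsilon$ by continuity. On $J$ the Lipschitz bound gives $f'(x)+\varepsilon\le x-l_J$, so $\int_J(f'+\varepsilon)\le|J|^2/2$. Summing over components,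
$$1\le\sum_J\tfrac12|J|^2\le\tfrac12|B|^2,\qquad\text{so } |B|\ge\sqrt2 .$$

**Step 2: find such a point by sampling.** A uniform point of $I$ lies in $B$ with probability at least $\sqrt2/(2/\varepsilon)=\varepsilon/\sqrt2$. With $N=\lceil2/\varepsilon\rceil$ independent samples, all of them miss $B$ with probability at most $(1-\varepsilon/\sqrt2)^N\le e^{-\sqrt2}<1/3$. (If they all miss, output anything.)

**Step 3: bisect.** Let $x\in B$ be a sampled point. If $|f'(x)|<\varepsilon$, output $x$. Otherwise $f'(x)\ge\varepsilon$, and $[l,r]=[0,x]$ satisfies $f'(l)\le-\varepsilon$ and $f'(r)\ge\varepsilon$. Query the midpoint: either it is $\varepsilon$-stationary, or it replaces $l$ or $r$ and this sign pattern is kept. Since $f'$ is $1$-Lipschitz, the pattern forces $r-l\ge2\varepsilon$. After $j$ unsuccessful midpoints $r-l\le 2^{-j}\cdot2/\varepsilon$, so $j\le2\log_2(1/\varepsilon)$. The total is at most $1+\lceil 2/\varepsilon\rceil+2\log_2(1/\varepsilon)+1=O(1/\varepsilon)$ queries. $\square$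

The proof has two parts: first find an interval that must contain a stationary point, then shrink it. Both parts use the sign of $f'$. What replaces the sign in the plane?

## 2. The planar problem, and what the sign no longer tells us

The problem comes from Sinho Chewi, Sébastien Bubeck, Adil Salim, "On the complexity of finding stationary points of smooth functions in one dimension", arXiv:2209.07513 (2022). The background facts are these.

1. Gradient descent $x_{k+1}=x_k-\nabla f(x_k)$, $x_0=0$, satisfies $\min_{0\le k<N}|\nabla f(x_k)|\le\sqrt{2/N}$ on $\mathcal F_d$, so $O(1/\varepsilon^2)$ queries suffice in every dimension.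
2. (Carmon et al.) If $d$ is sufficiently large, every randomized algorithm needs $\Omega(1/\varepsilon^2)$ queries, even if a query reveals $f$ in an arbitrarily small neighborhood of the query point. These constructions require $d\ge\Omega(1/\varepsilon^2)$ for deterministic algorithms and $d\ge\widetilde\Omega(1/\varepsilon^4)$ for randomized ones.
3. Among deterministic first-order algorithms, $\Omega(1/\varepsilon^2)$ queries are needed already when $d=1$.
4. In dimension one, randomized algorithms provably outperform gradient descent. (Proposition 1 shows this.)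

The problem asks us to prove or disprove the following. *There is an absolute constant $c>0$ such that, for all sufficiently small $\varepsilon>0$, every randomized first-order algorithm with budget $T<c/\varepsilon^2$ fails on $\mathcal F_2$, that is, for some $f\in\mathcal F_2$ its output is not $\varepsilon$-stationary with probability greater than $1/3$.*

The statement is false.

**Theorem 1.** For every $\varepsilon\in(0,1)$ there is a randomized algorithm that makes at most $4\cdot10^6\,\varepsilon^{-4/3}$ gradient queries on every run, in $O(\log(1/\varepsilon))$ adaptive rounds, and for every $f\in\mathcal F_2$ outputs a point $x^\star$ with $|\nabla f(x^\star)|<\varepsilon$ with probability at least $0.98$.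

(Here and below, $O(\log(1/\varepsilon))$ refers to $\varepsilon\to0$; the exact number of rounds, valid for every $\varepsilon$, is the $K$ of formula (2).)

**Theorem 2.** For every $d\ge1$ and $\varepsilon\in(0,1/2]$, every randomized first-order algorithm with $T+1<\frac1{3\varepsilon}$ fails on $\mathcal F_d$: for some $f\in\mathcal F_d$ the output is not $\varepsilon$-stationary with probability $>1/3$.

**Theorem 3.** If the oracle returns exact values $f(x)$ instead of gradients, a deterministic algorithm solves the task on $\mathcal F_2$ with $O(1/\varepsilon)$ value queries.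

*Theorem 1 disproves the statement.* Let $c>0$ and $\varepsilon<\min\{1,(c/(4\cdot10^6))^{3/2}\}$. Then $4\cdot10^6\varepsilon^{2/3}<c$, that is, $4\cdot10^6\varepsilon^{-4/3}<c/\varepsilon^2$. So for all these $\varepsilon$ an algorithm with budget below $c/\varepsilon^2$ has failure probability at most $0.02$ on every $f\in\mathcal F_2$. No $c$ works.

Theorems 1 and 2 place the randomized gradient-only complexity in the plane between $\Omega(\varepsilon^{-1})$ and $O(\varepsilon^{-4/3})$. The exact exponent in $[1,4/3]$ is not determined here.

**Why Section 1 does not carry over.** Take $f(x,y)=\frac12x^2-2\varepsilon y$, with gradient $(x,-2\varepsilon)$. It is $1$-smooth, and along the segment from $(-1,0)$ to $(1,0)$ the derivative in the direction of the segment changes sign. Yet $|\nabla f|\ge2\varepsilon$ everywhere. (This $f$ is unbounded below, hence not in $\mathcal F_2$; the point is that a sign change along a segment by itself certifies nothing.)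

There is another way to read the one-dimensional certificate. If $f'(l)<0<f'(r)$, then the minimum of $f$ over $[l,r]$ is attained in the interior. This version does make sense in the plane: look for a region in which a minimum is forced into the interior. But the boundary is now a curve, not two points, and we must compare values of $f$ along a whole curve.

## 3. Rectangles that must contain a nearly stationary point

**Definition.** Let $\theta>0$, let $Q\subset\mathbb R^2$ be a nondegenerate compact axis-parallel rectangle, and let $p\in Q$. The pair $(Q,p)$ is **$\theta$-trapped** if $p\in\operatorname{int}Q$ and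
$$f(w)\ge f(p)-\theta|w-p|\qquad\text{for all } w\in\partial Q .$$

*Example.* Let $f(w)=\langle g,w\rangle$ be linear and $p\in\operatorname{int}Q$. Then $f(w)-f(p)=\langle g,w-p\rangle$, so $(Q,p)$ is $\theta$-trapped as soon as $|g|\le\theta$. Conversely, if $g\neq0$, testing the boundary point in direction $-g$ from $p$ gives $|g|\le\theta$. So for linear functions "$\theta$-trapped" means exactly "slope at most $\theta$".

*Example: $p$ must be interior.* Let $f(x,y)=x$, $Q=[0,1]\times[-1,1]$, $p=(0,0)\in\partial Q$. Then $f(w)\ge f(p)$ on all of $\partial Q$, but $|\nabla f|=1$ everywhere. With $p$ on the boundary the inequality certifies nothing.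

**Lemma 1.** Let $f$ be differentiable. If $(Q,p)$ is $\theta$-trapped, there is $z\in Q$ with $|\nabla f(z)|\le\theta$.

*Proof.* Let $g(w)=f(w)+\theta|w-p|$; it attains its minimum over $Q$. If a minimizer $w$ lies on $\partial Q$, the trap inequality says $g(w)\ge f(p)=g(p)$, so $p\in\operatorname{int}Q$ is a minimizer too. In every case there is a minimizer $z\in\operatorname{int}Q$.

If $z\ne p$, then $g$ is differentiable at $z$ and $\nabla f(z)=-\theta\frac{z-p}{|z-p|}$, which has norm $\theta$. If $z=p$, then for every unit vector $e$ and small $t>0$ we have $f(p+te)+\theta t\ge f(p)$. Dividing by $t$ and letting $t\to0$ gives $-\langle\nabla f(p),e\rangle\le\theta$ for every $e$, hence $|\nabla f(p)|\le\theta$. $\square$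

**Lemma 2 (initial trap).** For $f\in\mathcal F_2$, the pair $Q_0=[-4/\varepsilon,4/\varepsilon]^2$, $p_0=0$ is $\theta_0$-trapped with $\theta_0=\varepsilon/4$.

*Proof.* If $w\in\partial Q_0$ then $|w|\ge4/\varepsilon$, so $\theta_0|w|\ge1$ and $f(w)\ge\inf f\ge f(0)-1\ge f(0)-\theta_0|w|$. $\square$

The slack $\theta|w-p|$ makes this initial trap available without any query. It will also absorb errors: an error of size $\eta$ in a comparison made at distance at least $\delta$ from $p$ costs only an increase $\eta/\delta$ of the slope $\theta$.

Suppose we can shrink the trap to diameter at most $\varepsilon/2$ while keeping $\theta<\varepsilon/2$. Then Lemma 1 gives $z\in Q$ with $|\nabla f(z)|<\varepsilon/2$, and since $\nabla f$ is $1$-Lipschitz, $|\nabla f(p)|<\varepsilon$. So everything is about shrinking.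

## 4. Shrinking a trap by two cuts at the thirds

**Halving does not work.** Suppose all values of $f$ are available. Cut $Q$ by the segment $S$ through the middle, and let $m$ be the minimum over $w\in S$ of $f(w)-f(p)+\theta|w-p|$. If $m\ge0$, the half containing $p$ inherits the trap inequality on its whole boundary, provided $p\notin S$. If $m<0$, the minimizer $p'\in S$ is the natural new center, but $p'$ lies on the boundary of both halves, and by the second example above such a center is useless. Moreover, if the values carry an error $\eta$ and $p$ is very close to $S$, then in the case $m\ge0$ the slope increase $\eta/\operatorname{dist}(p,S)$ is out of control. Two cuts, at one third and two thirds, cure both defects: the new center is always at distance at least $L/6$ from the new side.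

**The stage rule.** Let $Q$ have longer side $L$ (in a tie, the horizontal side counts as the longer). After exchanging coordinates if needed, $Q=[\alpha,\alpha+L]\times[\beta,\beta+b]$ with $b\le L$. Put
$$S_i=\{\alpha+iL/3\}\times[\beta,\beta+b]\quad(i=1,2),$$
$$Q^\ell=[\alpha,\alpha+\tfrac{2L}3]\times[\beta,\beta+b],\qquad Q^r=[\alpha+\tfrac L3,\alpha+L]\times[\beta,\beta+b].$$
Let $V\subset S_1\cup S_2$ be a finite set of nodes containing the endpoints of $S_1$ and of $S_2$. For each $v\in V$ let $\hat F(v)$ be a number that is meant to approximate $f(v)-f(p)$. Fix $\theta,\eta>0$, and let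
$$m=\min_{v\in V}\big[\hat F(v)+\theta|v-p|\big],\quad\text{attained at } v^*\in V\ \text{(fixed tie-breaking).}$$

* Case A, $m<-\eta$: put $p'=v^*$, and $Q'=Q^\ell$ if $v^*\in S_1$, $Q'=Q^r$ if $v^*\in S_2$.
* Case B, $m\ge-\eta$: put $p'=p$, and $Q'=Q^\ell$ if the first coordinate of $p$ is at most $\alpha+L/2$, otherwise $Q'=Q^r$.

If $p\in Q$ then $p'\in Q'$ always, no matter how bad the numbers $\hat F(v)$ are. So the rule can be iterated on every run.

*Example.* Let $f(x,y)=\frac12((x-1)^2+y^2)$, $Q=[-3,3]^2$, $p=(0,0)$, $\theta=\frac14$. On $\partial Q$ the distance to $(1,0)$ is at least $2$, so $f\ge2>\frac12=f(p)$ and the pair is trapped. Here $S_1$ lies on $x=-1$ and $S_2$ on $x=1$. On $S_1$, $f-f(p)\ge2-\frac12>0$; on $S_2$, $f(1,y)-f(p)+\theta|(1,y)|=\frac{y^2}2-\frac12+\frac14\sqrt{1+y^2}$ is smallest at $y=0$, with value $-\frac14$. With exact $\hat F$, $(1,0)\in V$ and $\eta<\frac14$ we are in Case A: $p'=(1,0)$, $Q'=[-1,3]\times[-3,3]$. The new side $S_1$ carries values $f\ge2>0=f(p')$.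

**Why the minimum is taken of $\hat F+\theta|\cdot-p|$ and not of $\hat F$.** When the center moves from $p$ to $p'$, the old inequality $f(w)\ge f(p)-\theta|w-p|$ must become one centered at $p'$. By the triangle inequality this costs up to $\theta|p'-p|$, which cannot be absorbed in the slope since $p'$ may be near $\partial Q$. The rule moves only when $f$ drops by more than $\theta|p'-p|$, and that drop pays for the move.

**Lemma 3 (one stage).** Let $f:\mathbb R^2\to\mathbb R$ be $1$-smooth and let $(Q,p)$ be $\theta$-trapped. Suppose that consecutive nodes on each $S_i$ are at distance at most $h_0$, where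
$$\tfrac12\theta h_0+\tfrac18h_0^2\le\eta, \tag{1}$$
and that $|\hat F(v)-(f(v)-f(p))|\le\eta$ for all $v\in V$. Then $(Q',p')$ is $\theta'$-trapped with $\theta'=\theta+\frac{18\eta}L$.

*Proof.*

**Step 1: pass from the nodes to the whole cut segments.** We claim
$$f(w)\ge f(p)+m-2\eta-\theta|w-p|\qquad\text{for all } w\in S_1\cup S_2. \tag{A}$$
Let $w=(1-t)v_0+tv_1$ with $t\in[0,1]$, where $v_0,v_1$ are consecutive nodes on the same $S_i$ and $h=|v_0-v_1|\le h_0$. Since $\langle\nabla f(x)-\nabla f(y),x-y\rangle\le|x-y|^2$, the function $f-\frac12|\cdot|^2$ is concave. Together with the identity $|w|^2=(1-t)|v_0|^2+t|v_1|^2-t(1-t)h^2$ this gives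
$$f(w)\ge(1-t)f(v_0)+tf(v_1)-\tfrac12t(1-t)h^2\ge(1-t)f(v_0)+tf(v_1)-\tfrac18h^2 .$$
By the accuracy of $\hat F$ and the definition of $m$,
$$f(v_i)\ge f(p)+\hat F(v_i)-\eta\ge f(p)+m-\theta|v_i-p|-\eta .$$
Finally $|v_0-w|=th$ and $|v_1-w|=(1-t)h$, so
$$(1-t)|v_0-p|+t|v_1-p|\le|w-p|+2t(1-t)h\le|w-p|+\tfrac h2 .$$
Combining the three displays, $f(w)\ge f(p)+m-\eta-\theta|w-p|-\frac{\theta h}2-\frac{h^2}8$, and (1) gives (A).

**Step 2: Case B, where the center stays.** Here $m\ge-\eta$ and $p'=p$. Suppose $Q'=Q^\ell$. Since $p\in\operatorname{int}Q$ and its first coordinate is at most $\alpha+L/2<\alpha+2L/3$, we have $p\in\operatorname{int}Q'$. Also $\partial Q'\subset\partial Q\cup S_2$. On $\partial Q$ the old inequality holds, and $\theta\le\theta'$. For $w\in S_2$ we have $|w-p|\ge\frac{2L}3-\frac L2=\frac L6$, and (A) gives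
$$f(w)\ge f(p)-3\eta-\theta|w-p|\ge f(p)-\Big(\theta+\frac{18\eta}L\Big)|w-p| .$$
If $Q'=Q^r$, the first coordinate of $p$ exceeds $\alpha+L/2$, so $p\in\operatorname{int}Q'$, the new side is $S_1$, and $|w-p|\ge\frac L2-\frac L3=\frac L6$ there; the same computation applies.

**Step 3: Case A, the drop and the old boundary.** Here $m<-\eta$ and $p'=v^*$, so $m=\hat F(p')+\theta|p'-p|$. The accuracy at $p'$ gives $f(p')\le f(p)+\hat F(p')+\eta$, that is,
$$f(p')+\theta|p'-p|\le f(p)+m+\eta<f(p). \tag{B}$$
For $w\in\partial Q$, the old trap, then (B), then the triangle inequality give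
$$f(w)\ge f(p)-\theta|w-p|>f(p')+\theta|p'-p|-\theta|w-p|\ge f(p')-\theta|w-p'| .$$
The inequality in the middle is strict, so $w=p'$ is impossible: $p'\notin\partial Q$.

**Step 4: Case A, the new center is interior.** By Step 3, $p'\in S_1\cap\operatorname{int}Q\subset\operatorname{int}Q^\ell$ or $p'\in S_2\cap\operatorname{int}Q\subset\operatorname{int}Q^r$. In both cases $p'\in\operatorname{int}Q'$.

**Step 5: Case A, the new side.** The part of $\partial Q'$ not in $\partial Q$ lies on the other cut segment, where $|w-p'|\ge L/3$. By (A), then (B) in the form $f(p)+m\ge f(p')+\theta|p'-p|-\eta$, then the triangle inequality,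
$$f(w)\ge f(p)+m-2\eta-\theta|w-p|\ge f(p')+\theta|p'-p|-3\eta-\theta|w-p|\ge f(p')-\theta|w-p'|-3\eta ,$$
and $3\eta\le\frac{9\eta}L|w-p'|$. So the inequality holds with slope $\theta+\frac{9\eta}L\le\theta'$. $\square$

## 5. Budgeting the slack over all stages

Iterate the stage rule from $(Q_0,p_0)$. From a square of side $s$, the first cut shortens the horizontal side to $\frac23s$, the second the vertical side, and we have a square again. So the side lengths are deterministic, and the longer side of $Q_k$ is
$$L_k=\frac8\varepsilon\Big(\frac23\Big)^{\lfloor k/2\rfloor}.$$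
We stop at $K$, the least $k$ with $L_k\le2^{-3/2}\varepsilon$. This means $(2/3)^{\lfloor k/2\rfloor}\le2^{-9/2}\varepsilon^2$, so
$$K=2\left\lceil\frac{\ln(2^{9/2})+2\ln(1/\varepsilon)}{\ln(3/2)}\right\rceil=O(\log(1/\varepsilon)). \tag{2}$$
Then $\operatorname{diam}Q_K\le\sqrt2L_K\le\varepsilon/2$.

Stage $k$ raises the slope by $18\eta_k/L_k$. We want the total increase to be below $\varepsilon/4$, so $\eta_k$ should be a summable multiple of $\varepsilon L_k$. Put, for $0\le k<K$,
$$a_k=\frac1{120(k+1)^2},\qquad\eta_k=a_k\varepsilon L_k,\qquad\theta_{k+1}=\theta_k+\frac{18\eta_k}{L_k}=\theta_k+18a_k\varepsilon,\qquad\theta_0=\frac\varepsilon4 .$$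
Since $18\sum_{k\ge0}a_k=\frac{18}{120}\cdot\frac{\pi^2}6<\frac14$, we have $\theta_k<\varepsilon/2$ for all $k\le K$.

**Nodes.** At stage $k$, with $n=n_k$ to be chosen, let $q_i\in S_i$ be the point with the same second coordinate as $p$ (after the exchange of coordinates, if any). Divide the segment from $q_i$ to the upper endpoint of $S_i$ into $n$ equal parts, and likewise the segment from $q_i$ to the lower endpoint; one of these may be degenerate. All division points, for $i=1,2$, form $V$. Consecutive nodes are at distance at most $b/n\le L_k/n$.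

**Lemma 4 (how many nodes).** Let $0\le k<K$. If $n\ge\frac1{2a_k}$ and $n^2\ge\frac{L_k}{4a_k\varepsilon}$, then (1) holds with $\theta=\theta_k$, $\eta=\eta_k$, $h_0=L_k/n$.

*Proof.* Using $\theta_k<\varepsilon/2$,
$$\frac{\theta_kh_0}2+\frac{h_0^2}8\le\frac{\varepsilon L_k}{4n}+\frac{L_k^2}{8n^2}\le\frac{a_k\varepsilon L_k}2+\frac{a_k\varepsilon L_k}2=\eta_k.\qquad\square$$

Let $E_k$ be the event that $|\hat F(v)-(f(v)-f(p_k))|\le\eta_k$ for all $v\in V$ at stage $k$.

**Lemma 5 (correctness).** Let $f\in\mathcal F_2$. If $E_k$ holds and $n_k$ satisfies the hypotheses of Lemma 4 for every $k<K$, then $|\nabla f(p_K)|<\varepsilon$.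

*Proof.* By Lemma 2 the pair $(Q_0,p_0)$ is $\theta_0$-trapped. By Lemmas 3 and 4 and induction, $(Q_K,p_K)$ is $\theta_K$-trapped. Lemma 1 gives $z\in Q_K$ with $|\nabla f(z)|\le\theta_K<\varepsilon/2$. Since $|p_K-z|\le\operatorname{diam}Q_K\le\varepsilon/2$ and $\nabla f$ is $1$-Lipschitz, $|\nabla f(p_K)|<\varepsilon$. $\square$

From here on the only question is the price of $E_k$.

## 6. Exact values: proof of Theorem 3

If the oracle returns $f(x)$, put $\hat F(v)=f(v)-f(p_k)$ exactly, and $n_k=\big\lceil60(k+1)^2+(k+1)\sqrt{30L_k/\varepsilon}\,\big\rceil$. Then $E_k$ always holds. Moreover $n_k\ge60(k+1)^2=\frac1{2a_k}$ and $n_k^2\ge30(k+1)^2L_k/\varepsilon=\frac{L_k}{4a_k\varepsilon}$. By Lemma 5 the output $p_K$ is $\varepsilon$-stationary, and nothing is random.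

Stage $k$ queries $p_k$ and at most $2n_k+1$ nodes on each of $S_1,S_2$, that is, at most $4n_k+3=O(n_k)$ values. Since $\sqrt{L_k/\varepsilon}=\sqrt8\,\varepsilon^{-1}(2/3)^{\lfloor k/2\rfloor/2}$ and the series $\sum_k(k+1)(2/3)^{\lfloor k/2\rfloor/2}$ converges,
$$\sum_{k<K}n_k=O(1/\varepsilon)+O(K^3).$$
For $\varepsilon\le1/2$, $K^3=O(\log^3(1/\varepsilon))=O(1/\varepsilon)$ by (2), so the total is $O(1/\varepsilon)$. For $\varepsilon\in(1/2,1)$ run the algorithm with target $1/2$: this costs a constant number of queries, which is $O(1/\varepsilon)$. $\blacksquare$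

## 7. Values along a segment from gradients

Our oracle gives only gradients. Along a segment from $u$ in unit direction $e$ of length $\ell$, values are integrals of the $1$-Lipschitz function $\phi(t)=\langle\nabla f(u+te),e\rangle$:
$$f(u+te)-f(u)=\int_0^t\phi .$$
At stage $0$ we have $L\sim1/\varepsilon$, and the tolerated error is $\eta=a_0\varepsilon L\sim1$.

**Deterministic quadrature gives only $\varepsilon^{-2}$.** The midpoint rule with $n$ cells of width $h=L/n$ errs by at most $\int|t-\text{midpoint}|\,dt=h^2/4$ per cell, in total $L^2/(4n)$. So $n\sim L^2/\eta\sim\varepsilon^{-2}$ queries suffice, which is no better than gradient descent. Nor can another deterministic rule do better. Suppose every answer along $[0,L]$ is $0$, and let $t_1,\dots,t_n$ be the resulting query points. The functions $\pm\phi$ with $\phi(t)=\operatorname{dist}(t,\{t_1,\dots,t_n\})$ are $1$-Lipschitz and consistent with the answers. The points split $[0,L]$ into at most $n+1$ gaps; a gap of length $g$ contributes at least $g^2/4$ to $\int\phi$. So $\int\phi\ge\frac{L^2}{4(n+1)}$ by Cauchy–Schwarz, and the rule errs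 by at least this much on $\phi$ or on $-\phi$.

The trouble is that all cell errors can have the same sign. If we place one random point in each cell, the cell errors become independent with mean zero, and their sum is smaller than the worst case by a factor $\sqrt n$: about $L^2/n^{3/2}$ instead of $L^2/n$. The stratification matters. With $n$ independent uniform points on the whole of $[0,L]$ and $\phi(t)=t$, the estimate $\frac Ln\sum\phi(U_j)$ has standard deviation $\frac{L^2}{\sqrt{12n}}$, which is worse than the midpoint rule.

**All nodes at once.** We need the partial integrals up to all $n$ nodes simultaneously. By Chebyshev, a single node fails with probability of order $L^4/(n^3\eta^2)$ (the variance is computed below). A union bound over $n$ nodes gives $L^4/(n^2\eta^2)$, which forces $n\gtrsim L^2/\eta$ and loses the whole gain. But the errors at the nodes are partial sums of one sequence of independent variables, and for these there is a textbook theorem.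

**Kolmogorov's maximal inequality.** If $Z_1,\dots,Z_n$ are independent with mean zero and finite variance, then for $\lambda>0$
$$\Pr\Big(\max_{j\le n}\Big|\sum_{i\le j}Z_i\Big|\ge\lambda\Big)\le\frac1{\lambda^2}\sum_{i\le n}\operatorname{Var}Z_i .$$

**Lemma 6.** Let $f$ be $1$-smooth, let $u_j=u+\frac{j\ell}ne$ for $0\le j\le n$, let $U_j$ be independent and uniform on $[u_{j-1},u_j]$, and let $X_j=\frac\ell n\langle\nabla f(U_j),e\rangle$, $1\le j\le n$. Then
$$\Pr\Big(\max_{j\le n}\Big|\sum_{i\le j}X_i-(f(u_j)-f(u))\Big|\ge\frac\eta2\Big)\le\frac{\ell^4}{3n^3\eta^2}.$$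

*Proof.* If $\ell=0$, all $X_j$ and all differences vanish. Let $\ell>0$ and $h=\ell/n$.

**Step 1: no bias.** $\mathbb EX_j=h\cdot\frac1h\int_{(j-1)h}^{jh}\phi(t)\,dt=f(u_j)-f(u_{j-1})$, so $\sum_{i\le j}\mathbb EX_i=f(u_j)-f(u)$.

**Step 2: small variance.** For a real random variable $W$, an independent copy $W'$, and a $1$-Lipschitz function $\phi$, we have $\operatorname{Var}\phi(W)=\frac12\mathbb E(\phi(W)-\phi(W'))^2\le\frac12\mathbb E(W-W')^2=\operatorname{Var}W$. A uniform variable on an interval of length $h$ has variance $h^2/12$. Hence $\operatorname{Var}X_j\le h^2\cdot h^2/12$.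

**Step 3: all partial sums.** Kolmogorov's inequality with $Z_j=X_j-\mathbb EX_j$ and $\lambda=\eta/2$ bounds the probability by $\frac{nh^4/12}{\eta^2/4}=\frac{nh^4}{3\eta^2}=\frac{\ell^4}{3n^3\eta^2}$. $\square$

So $n\sim(L^2/\eta)^{2/3}$ queries give all node values along a segment of length $L$ to accuracy $\eta$. With $\eta\sim\varepsilon L$ this is $(L/\varepsilon)^{2/3}$, which at stage $0$ is $\varepsilon^{-4/3}$, and it decreases geometrically with $L$.

## 8. The gradient algorithm: proof of Theorem 1

**The algorithm.** Start with $Q_0=[-4/\varepsilon,4/\varepsilon]^2$, $p_0=0$. For $0\le k<K$ let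
$$n_k=\Big\lceil150(k+1)^2(L_k/\varepsilon)^{2/3}\Big\rceil .$$
At stage $k$, with $Q=Q_k$, $p=p_k$, $n=n_k$, take the cut segments $S_1,S_2$ and the points $q_1,q_2$ as above. For $i=1,2$ consider the three directed segments $p\to q_i$, $q_i\to$ upper endpoint of $S_i$, and $q_i\to$ lower endpoint of $S_i$. The first has length at most $L_k$, the others at most $b\le L_k$. On each of the six segments sample as in Lemma 6, with fresh independent points. (On a degenerate segment, query its single point $n$ times.) For a node $v\in S_i$, let $\hat F(v)$ be the estimate of $f(q_i)-f(p)$, namely the full sum over $p\to q_i$, plus the partial sum from $q_i$ to $v$, which is empty if $v=q_i$. Apply the stage rule with $\theta=\theta_k$, $\eta=\eta_k$ to get $(Q_{k+1},p_{k+1})$. After stage $K-1$, output $p_K$.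

**Step 1: all estimates are good with probability at least $0.98$.** Condition on the stages before $k$; then $Q,p$ are fixed and the sample points are still independent and uniform. If none of the six exceptional events of Lemma 6 (with $\eta=\eta_k$) occurs, every $\hat F(v)$ has error at most $\frac{\eta_k}2+\frac{\eta_k}2=\eta_k$. By the union bound over six segments of length at most $L_k$,
$$\Pr(E_k^c\mid\text{past})\le\frac{2L_k^4}{n_k^3\eta_k^2}=\frac{2L_k^2}{n_k^3a_k^2\varepsilon^2}\le\frac{2\cdot120^2(k+1)^4}{150^3(k+1)^6}\le\frac{0.0086}{(k+1)^2},$$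
where we used $n_k^3\ge150^3(k+1)^6(L_k/\varepsilon)^2$ and $a_k^{-2}=120^2(k+1)^4$. Summing over $k$, $\Pr\big(\bigcap_{k<K}E_k\big)\ge1-0.0086\cdot\frac{\pi^2}6\ge0.98$.

**Step 2: $n_k$ is large enough for Lemma 4.** For $k<K$ we have $L_k/\varepsilon>2^{-3/2}$, so $(L_k/\varepsilon)^{2/3}>\frac12$ and $(L_k/\varepsilon)^{1/3}>2^{-1/2}$. Hence $n_k\ge75(k+1)^2\ge60(k+1)^2=\frac1{2a_k}$, and
$$n_k^2\ge22500(k+1)^4(L_k/\varepsilon)^{1/3}\cdot\frac{L_k}\varepsilon\ge30(k+1)^2\frac{L_k}\varepsilon=\frac{L_k}{4a_k\varepsilon}.$$

**Step 3: correctness.** On $\bigcap_{k<K}E_k$, Lemma 5 gives $|\nabla f(p_K)|<\varepsilon$. By Step 1 this has probability at least $0.98$.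

**Step 4: the count.** Stage $k$ uses exactly $6n_k$ queries, and they are chosen non-adaptively given $(Q_k,p_k)$, so there are $K=O(\log(1/\varepsilon))$ adaptive rounds. Since $150(k+1)^2(L_k/\varepsilon)^{2/3}\ge75$, rounding up costs at most a factor $\frac{76}{75}$. Also
$$(L_k/\varepsilon)^{2/3}=(8/\varepsilon^2)^{2/3}\rho^{\lfloor k/2\rfloor}=4\varepsilon^{-4/3}\rho^{\lfloor k/2\rfloor},\qquad\rho=(2/3)^{2/3}<0.764,$$
the last bound because $0.764^3>0.4459>\frac49$. Grouping $k=2j$ and $k=2j+1$,
$$T=\sum_{k<K}6n_k\le\tfrac{76}{75}\cdot3600\,\varepsilon^{-4/3}\sum_{j\ge0}\rho^j\big[(2j+1)^2+(2j+2)^2\big].$$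
The bracket equals $8j^2+12j+5$, and with $\sum j^2\rho^j=\frac{\rho(1+\rho)}{(1-\rho)^3}$ and $\sum j\rho^j=\frac\rho{(1-\rho)^2}$,
$$\sum_{j\ge0}\rho^j(8j^2+12j+5)=\frac{8\rho(1+\rho)}{(1-\rho)^3}+\frac{12\rho}{(1-\rho)^2}+\frac5{1-\rho}<821+165+22<1010 ,$$
evaluating at $\rho=0.764$, since each term increases with $\rho$. As $\frac{76}{75}\cdot3600\cdot1010=3648\cdot1010<4\cdot10^6$, we get $T<4\cdot10^6\,\varepsilon^{-4/3}$ on every run, whatever $f$ is. $\blacksquare$

**General constants.** Let $f:\mathbb R^2\to\mathbb R$ have $\beta$-Lipschitz gradient and $f(0)-\inf f\le\Delta$, and let $\varepsilon<\sqrt{\beta\Delta}$. Then $g(y)=f(\lambda y)/\Delta$ with $\lambda=\sqrt{\Delta/\beta}$ lies in $\mathcal F_2$, because its gradient is $\lambda^2\beta/\Delta=1$-Lipschitz. Since $\nabla g(y)=\frac\lambda\Delta\nabla f(\lambda y)$, an $\varepsilon$-stationary point of $f$ corresponds to an $\varepsilon'$-stationary point of $g$ with $\varepsilon'=\varepsilon/\sqrt{\beta\Delta}$. So $O\big((\beta\Delta/\varepsilon^2)^{2/3}\big)$ queries suffice. For deterministic first-order algorithms the order is $\Theta(\beta\Delta/\varepsilon^2)$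 by facts 1 and 3. Fact 3 passes to $d=2$ through $f(x,y)=f_1(x)$: a deterministic planar algorithm run on such $f$ can be simulated with derivative queries to $f_1$, and the first coordinate of its output is $\varepsilon$-stationary for $f_1$ exactly when the output is for $f$.

**High probability.** One extra gradient query checks whether an output is $\varepsilon$-stationary. With $r$ independent repetitions, all fail with probability at most $0.02^r$. So $O(\log(1/\delta))$ repetitions, hence $O(\varepsilon^{-4/3}\log(1/\delta))$ queries, give success probability $1-\delta$ (for $\delta\le1/2$, say).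

## 9. A narrow bump hidden in a constant slope: proof of Theorem 2

The aim is a family of functions that look like a constant slope $-\varepsilon$ except on a part of the line of density $2\varepsilon$, where the slope is compensated.

**Step 1: the family.** Let $P=1/\varepsilon\ge2$ and $\tau(x)=\max(0,1-\operatorname{dist}(x,1+P\mathbb Z))$. This function is $P$-periodic and $1$-Lipschitz. Since $P\ge2$, the intervals $(jP,jP+2)$, $j\in\mathbb Z$, are disjoint; $\tau$ is positive exactly on them, and its integral over a period is the area of a triangle of base $2$ and height $1$, namely $1$. For $s\in[0,P)$ let $f_s:\mathbb R\to\mathbb R$ satisfy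
$$f_s'(x)=-\varepsilon+\tau(x-s),$$
and put $F_s(x)=f_s(x_1)$ on $\mathbb R^d$.

**Step 2: the family lies in $\mathcal F_d$.** $f_s'$ is $1$-Lipschitz, and $\int_0^Pf_s'=-\varepsilon P+1=0$, so $f_s$ is $P$-periodic. Its infimum is attained at some $x\in[0,P]$, and $f_s(0)-f_s(x)=-\int_0^xf_s'\le\int_0^P(f_s')_-\le\varepsilon P=1$, where $(\cdot)_-$ is the negative part.

**Step 3: where the family gives nothing away.** If $(x_1-s)\bmod P\notin(0,2)$, then $\nabla F_s(x)=-\varepsilon e_1$. This has norm exactly $\varepsilon$, so $x$ is not $\varepsilon$-stationary, and the answer to a query at $x$ does not depend on $s$.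

**Step 4: averaging.** Let $s$ be uniform on $[0,P)$, independent of the random bits, and fix the bits. Run the algorithm with every answer equal to $-\varepsilon e_1$. This produces at most $T$ queries and one output, none of which depends on $s$. For each of these at most $T+1$ points, $(x_1-s)\bmod P$ is uniform on $[0,P)$ and lies in $(0,2)$ with probability $2/P=2\varepsilon$. So with probability at least $1-2(T+1)\varepsilon$ over $s$, no such point has $(x_1-s)\bmod P\in(0,2)$. Then the real run on $F_s$ receives exactly these answers, query after query, coincides with the fictitious run, and its output is not $\varepsilon$-stationary.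

Averaging over the bits as well, the mean over $s$ of the failure probability on $F_s$ is at least $1-2(T+1)\varepsilon$. This exceeds $\frac13$ when $T+1<\frac1{3\varepsilon}$, so some $s$ has failure probability greater than $\frac13$. $\blacksquare$
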